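\title{Multi-Rees algebras of principal Borel and two-Borel ideals}

\begin{abstract}
Let $I_1,\dots,I_k$ be ideals of a polynomial ring, each a principal Borel ideal or a Borel ideal with two Borel generators of the same degree. We show that the multi-Rees algebra of $I_1,\dots,I_k$ need not be Koszul, Cohen--Macaulay or normal; all three properties fail for two explicit ideals in three variables. To each two-Borel ideal that is not principal Borel we attach an integer vector $\delta_j$. If these vectors form a chain, the defining ideal has a quadratic Gr\"obner basis and the algebra is Cohen--Macaulay. In three variables the chain condition is equivalent to each of the Koszul and Cohen--Macaulay properties, and we also decide normality.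
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{K}$ be an arbitrary field and $S=\mathbb{K}[x_1,\dots,x_n]$. A monomial ideal $I\subseteq S$ is a \emph{Borel ideal} (or strongly stable ideal) if $\frac{x_i}{x_j}m\in I$ whenever $m\in I$ is a monomial divisible by $x_j$ and $i<j$. The smallest Borel ideal containing given monomials $M_1,\dots,M_r$ is denoted $\operatorname{Borel}(M_1,\dots,M_r)$. A \emph{principal Borel ideal} is an ideal $\operatorname{Borel}(M)$, and a \emph{two-Borel ideal} is an ideal $\operatorname{Borel}(M,N)$ with $\deg M=\deg N$. We call a two-Borel ideal \emph{proper} if it is not principal Borel. Each of these ideals is generated by monomials of a single degree.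

The \emph{multi-Rees algebra} of ideals $I_1,\dots,I_k\subseteq S$ is
\[
\mathcal{R}=\mathcal{R}_{I_1,\dots,I_k}=S[I_1t_1,\dots,I_kt_k]=\bigoplus_{a\in\mathbb{Z}_{\ge0}^k}I_1^{a_1}\cdots I_k^{a_k}\,t^a\ \subseteq\ S[t_1,\dots,t_k],\qquad t^a=t_1^{a_1}\cdots t_k^{a_k}.
\]
It records all products of powers of the $I_j$ at once. Suppose that $I_j$ is generated by monomials of degree $d_j$, and let $G_j$ be its set of minimal monomial generators. The \emph{generators} of $\mathcal{R}$ are the variables $x_i$ and the monomials $ft_j$ with $f\in G_j$. Let $\mathbb{K}[Y]$ be the polynomial ring with one variable $Y_g$ for each generator $g$, and let $J$ be the kernel of the map $Y_g\mapsto g$, so that $\mathcal{R}=\mathbb{K}[Y]/J$. A factorization of $mt^a$ into generators uses $a_j$ factors from $G_jt_j$ and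
\begin{equation}\label{eq:a0}
a_0=\deg m-\sum_{j=1}^k a_jd_j
\end{equation}
variables. The number of factors therefore depends only on $mt^a$. Hence $J$ is homogeneous, and $\mathcal{R}$ is a standard graded $\mathbb{K}$-algebra in which every generator has degree $1$.

A graded ring $A$ with $A_0=\mathbb{K}$ is \emph{Koszul} if $A/A_+\cong\mathbb{K}$ has a linear free resolution $\cdots\to A(-2)^{b_2}\to A(-1)^{b_1}\to A$ over $A$. If $\mathcal{R}$ is Koszul, then $J$ is generated by quadrics; concretely, any two factorizations of a monomial $mt^a$ are then connected by steps that each rewrite only two factors. For $n=1$ the ring $\mathcal{R}$ is a polynomial ring. For the single ideal $(x,y)=\operatorname{Borel}(y)\subseteq\mathbb{K}[x,y]$ it is the quadric hypersurface defined by $Y_xY_{yt}-Y_yY_{xt}$. In general, the Rees algebra of a principal Borel ideal is Koszul, Cohen--Macaulay and normal (Conca--De Negri), and the Rees algebra of a two-Borel ideal is Koszul \cite{DFMSS}. The following question is posed in \cite{DFMSS}.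

\begin{quote}
Let each of $I_1,\dots,I_k$ be a principal Borel ideal or a two-Borel ideal. Is $\mathcal{R}_{I_1,\dots,I_k}$ Koszul? Is it Cohen--Macaulay, or normal?
\end{quote}

The case $k=1$ suggests a positive answer for the Koszul property, and Theorem~\ref{thm:chain} below shows that adjoining any number of principal Borel ideals to one two-Borel ideal does no harm. Two proper two-Borel ideals can nevertheless interact badly.

\begin{theorem}\label{thm:counter}
None of the three properties is automatic. For $S=\mathbb{K}[x,y,z]$ and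
\begin{align*}
I_1&=\operatorname{Borel}(y^2,xz)=(x^2,xy,xz,y^2),\\
I_2&=\operatorname{Borel}(y^4,x^2z^2)=(x^4,x^3y,x^2y^2,xy^3,y^4,x^3z,x^2yz,x^2z^2),
\end{align*}
the algebra $\mathcal{R}_{I_1,I_2}$ is not Koszul, not Cohen--Macaulay and not normal. Normality already fails for $\mathcal{R}_{I_2}$.
\end{theorem}

To see what governs the answer, we change coordinates on monomials. For a monomial $m$ put
\[
\sigma_c(m)=\sum_{i\ge c}\deg_{x_i}m,\qquad \sigma(m)=(\sigma_2(m),\dots,\sigma_n(m)).
\]
We compare vectors componentwise. The minimal generators of $\operatorname{Borel}(M)$ are the monomials $f$ with $\deg f=\deg M$ and $\sigma(f)\le\sigma(M)$ (Lemma~\ref{lem:gens}), and this description survives products (Lemma~\ref{lem:filled}): if every $I_j=\operatorname{Borel}(M_j)$ is principal Borel, then $mt^a\in\mathcal{R}$ exactly when $a_0\ge0$ and $\sigma(m)\le a_0(1,\dots,1)+\sum_j a_j\sigma(M_j)$. If $I_j=\operatorname{Borel}(M_j,N_j)$ is proper, each of the $a_j$ factors from $I_j$ must be charged either to $M_j$ or to $N_j$, and moving one factor from $M_j$ to $N_j$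 changes the right-hand side by
\[
\delta_j=\sigma(N_j)-\sigma(M_j).
\]
The vector $\delta_j$ depends on the labelling of the two Borel generators, up to sign, and it has both positive and negative entries. With one proper ideal, the possible numbers of factors charged to $N_1$ form an interval of integers, and one can walk along it. With several proper ideals they are the lattice points of a polytope, which may lie far apart. The following condition reduces the polytope to an interval again.

\begin{definition}\label{def:chain}
The list $I_1,\dots,I_k$ satisfies the \emph{chain condition} if its proper two-Borel ideals can be labelled $\operatorname{Borel}(M_j,N_j)$ and numbered $1,\dots,r$ so that $\delta_1\ge\delta_2\ge\dots\ge\delta_r$.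
\end{definition}

The condition holds trivially for $r\le1$. For a vector $\delta$ let $\delta^+$ and $\delta^-$ be its positive and negative parts, so that $\delta=\delta^+-\delta^-$.

\begin{theorem}\label{thm:chain}
Let $n$ be arbitrary and let each $I_j$ be a principal Borel or a two-Borel ideal.
\begin{enumerate}
\item[(a)] Under the chain condition, $J$ has a quadratic Gr\"obner basis, so $\mathcal{R}$ is Koszul, and $\mathcal{R}$ is Cohen--Macaulay. In particular this holds when all but at most one of the $I_j$ are principal Borel.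
\item[(b)] If all $I_j$ are principal Borel, then $\mathcal{R}$ is normal. If exactly one $I_j$ is a proper two-Borel ideal, with vector $\delta$, then $\mathcal{R}$ is normal if and only if $\min(\max\delta^+,\max\delta^-)=1$.
\end{enumerate}
\end{theorem}

For $n\le2$ the vector $\sigma$ has at most one coordinate, so every two-Borel ideal is principal Borel. For the Koszul and Cohen--Macaulay properties, the example of Theorem~\ref{thm:counter} is therefore minimal both in $n$ and in the number of proper two-Borel ideals. In three variables the picture is complete.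

\begin{theorem}\label{thm:three}
Let $S=\mathbb{K}[x,y,z]$ and let each $I_j$ be a principal Borel or a two-Borel ideal. For each proper two-Borel ideal $I_j$ let $M_j$ be the Borel generator with the larger $\sigma_2$, and write $\delta_j=(-\alpha_j,\beta_j)$ with $\alpha_j,\beta_j\ge1$. The following are equivalent:
\begin{enumerate}
\item[(i)] $\mathcal{R}$ is Koszul;
\item[(ii)] $J$ is generated by quadrics;
\item[(iii)] $J$ has a quadratic Gr\"obner basis;
\item[(iv)] $\mathcal{R}$ is Cohen--Macaulay;
\item[(v)] $(\alpha_i-\alpha_j)(\beta_i-\beta_j)\le0$ for all proper $I_i,I_j$.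
\end{enumerate}
Moreover, $\mathcal{R}$ is normal if and only if $\min(\alpha_j,\beta_j)=1$ for all proper $I_j$.
\end{theorem}

In Theorem~\ref{thm:counter} we have $\delta_1=(-1,1)$ and $\delta_2=(-2,2)$, which violate (v). There is also no bound on the degrees of the minimal generators of $J$ (Remark~\ref{rem:degrees}).

Section~\ref{sec:counter} proves Theorem~\ref{thm:counter} by hand; the three arguments there are the models for the negative halves of Theorems~\ref{thm:chain}(b) and~\ref{thm:three}. Section~\ref{sec:fact} constructs canonical factorizations, on which all positive results rest. The Gr\"obner basis is found in Section~\ref{sec:gb}, the Cohen--Macaulay property in Section~\ref{sec:cm}, and normality is treated in Section~\ref{sec:normal}. Section~\ref{sec:three} completes the proof of Theorem~\ref{thm:three}.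

\section{Borel generators, fibers and standard facts}\label{sec:prelim}

\subsection{Borel ideals in the coordinates $\sigma$}
Put $\sigma_{n+1}=0$ and note $\sigma_1(m)=\deg m$. The exponent of $x_c$ in $m$ is $\sigma_c(m)-\sigma_{c+1}(m)$, so the monomials of degree $d$ correspond bijectively to the integer sequences $d\ge\sigma_2\ge\dots\ge\sigma_n\ge0$. Also $\sigma(mm')=\sigma(m)+\sigma(m')$. For a monomial $M$ let
\[
\mathcal{B}(M)=\{f \text{ monomial}:\ \deg f=\deg M,\ \sigma(f)\le\sigma(M)\}.
\]

\begin{lemma}\label{lem:gens}
The set of minimal monomial generators of $\operatorname{Borel}(M)$ is $\mathcal{B}(M)$. If $\deg M=\deg N$, the set of minimal monomial generators of $\operatorname{Borel}(M,N)$ is $\mathcal{B}(M)\cup\mathcal{B}(N)$. The ideal $\operatorname{Borel}(M,N)$ is proper if and only if $\sigma(M)$ and $\sigma(N)$ are incomparable, and then it determines the set $\{M,N\}$.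
\end{lemma}

\begin{proof}
Replacing $x_j$ by $x_i$ with $i<j$ lowers $\sigma_{i+1},\dots,\sigma_j$ by $1$ and fixes the other $\sigma_c$, so it preserves $\mathcal{B}(M)$. In a multiple $fw$ with $f\in\mathcal{B}(M)$ the replacement can be made in $f$ or in $w$, so the ideal generated by $\mathcal{B}(M)$ is Borel and contains $\operatorname{Borel}(M)$. Conversely, let $f\in\mathcal{B}(M)$ with $f\ne M$, and let $c\ge2$ be the largest index with $\sigma_c(M)>\sigma_c(f)$. Then $\sigma_{c+1}(M)=\sigma_{c+1}(f)\le\sigma_c(f)<\sigma_c(M)$, so $x_c$ divides $M$. The monomial $M'=\frac{x_{c-1}}{x_c}M\in\operatorname{Borel}(M)$ differs from $M$ only in that $\sigma_c$ is lowered by $1$, so $f\in\mathcal{B}(M')$. Induction on $\sum_c(\sigma_c(M)-\sigma_c(f))$ gives $f\in\operatorname{Borel}(M')\subseteq\operatorname{Borel}(M)$. A sum of Borel ideals is Borel, which gives the second claim. If $\sigma(M)$ and $\sigma(N)$ are comparable, one of $\mathcal{B}(M)$, $\mathcal{B}(N)$ contains the other. If they are incomparable, $M$ and $N$ are the two maximal elements of the generating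 set with respect to $\sigma$, whereas $\mathcal{B}(F)$ has the single maximal element $F$.
\end{proof}

Figure~\ref{fig:points} shows the ideals of Theorem~\ref{thm:counter} in these coordinates.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[->] (-0.3,0)--(2.8,0) node[right] {$\sigma_2$};
\draw[->] (0,-0.3)--(0,2.6) node[above] {$\sigma_3$};
\fill (0,0) circle (2.5pt) (1,0) circle (2.5pt) (2,0) circle (2.5pt) (1,1) circle (2.5pt);
\draw[->,dashed] (1.88,0.12)--(1.12,0.88);
\node[below] at (2,-0.05) {$y^2$};
\node[above] at (1,1.05) {$xz$};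
\begin{scope}[xshift=5.5cm]
\draw[->] (-0.3,0)--(4.8,0) node[right] {$\sigma_2$};
\draw[->] (0,-0.3)--(0,2.6) node[above] {$\sigma_3$};
\fill (0,0) circle (2.5pt) (1,0) circle (2.5pt) (2,0) circle (2.5pt) (3,0) circle (2.5pt) (4,0) circle (2.5pt) (1,1) circle (2.5pt) (2,1) circle (2.5pt) (2,2) circle (2.5pt);
\draw[->,dashed] (3.88,0.12)--(2.12,1.88);
\draw[fill=white] (3,1) circle (2.5pt);
\node[below] at (4,-0.05) {$y^4$};
\node[above] at (2,2.05) {$x^2z^2$};
\node[right] at (3.05,1.1) {$xy^2z$};
\end{scope}
\end{tikzpicture}
\caption{The minimal generators $f$ of $\operatorname{Borel}(y^2,xz)$ (left) and of $\operatorname{Borel}(y^4,x^2z^2)$ (right), drawn as the points $(\sigma_2(f),\sigma_3(f))$. The dashed arrows are $\delta_1=(-1,1)$ and $\delta_2=(-2,2)$. The open point is $xy^2z$, the midpoint of $y^4$ and $x^2z^2$; it is not in the ideal.}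
\label{fig:points}
\end{figure}

\subsection{Fibers}
Let $Q$ be the set of monomials in $\mathcal{R}$, viewed through exponent vectors as a submonoid of $\mathbb{Z}^{n+k}$; thus $\mathcal{R}=\mathbb{K}[Q]$. The monoid $Q$ contains the $x_i$ and an element $ft_j$ for each $j$, so it generates the group $\mathbb{Z}^{n+k}$. The \emph{fiber} of $\mu\in Q$ is the set of monomials of $\mathbb{K}[Y]$ with image $\mu$, that is, the set of factorizations of $\mu$ into generators. All monomials in a fiber have the same degree. A polynomial lies in $J$ if and only if, for each fiber, the coefficients of its monomials in that fiber sum to zero; so $J$ is spanned by the differences $u-u'$ of monomials in a common fiber. Fibers of generators are singletons, so $J$ contains no linear form. A \emph{move of degree $e$} replaces a monomial $vp$ by $vp'$, where $p,p'$ are monomials of degree $e$ in a common fiber.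

\begin{lemma}\label{lem:moves}
If $J$ is generated by elements of degree at most $e$, then any two monomials in a common fiber are connected by a sequence of moves of degree at most $e$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the set of monomials reachable from $u$ by such moves, and let $\Phi$ be the linear form on $\mathbb{K}[Y]$ that sums the coefficients of the monomials in $\Gamma$. By hypothesis $J$ is spanned by elements $vp-vp'$ given by moves of degree at most $e$, and $vp\in\Gamma$ if and only if $vp'\in\Gamma$. So $\Phi(J)=0$. If $u'$ is in the fiber of $u$, then $\Phi(u-u')=0$ forces $u'\in\Gamma$.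
\end{proof}

\subsection{Standard facts}
A \emph{term order} on $\mathbb{K}[Y]$ is a total order $\prec$ on monomials, compatible with multiplication, in which $1$ is the smallest monomial. The initial ideal $\operatorname{in}_\prec(J)$ is spanned by the largest monomials of the elements of $J$, and $J$ \emph{has a quadratic Gr\"obner basis} if $\operatorname{in}_\prec(J)$ is generated in degree $2$ for some term order. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] Let $J\subseteq\mathbb{K}[Y]$ be a homogeneous ideal without linear forms. If $\mathbb{K}[Y]/J$ is Koszul, then $J$ is generated by quadrics. If $J$ has a quadratic Gr\"obner basis, then $\mathbb{K}[Y]/J$ is Koszul; see for example \cite[Ch.~2]{HHO}.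
\item[(F2)] Let $Q'$ be a finitely generated submonoid of a lattice, and $\mathbb{Z}Q'$ the group it generates. Then $\dim\mathbb{K}[Q']=\operatorname{rank}\mathbb{Z}Q'$, and $\mathbb{K}[Q']$ is normal if and only if every $\mu\in\mathbb{Z}Q'$ with a power $\mu^p\in Q'$, $p\ge1$, lies in $Q'$. In particular $\dim\mathcal{R}=n+k$.
\item[(F3)] If $L$ is a finitely generated $\mathbb{K}$-algebra and a domain, then $\operatorname{ht}\mathfrak{p}+\dim L/\mathfrak{p}=\dim L$ for every prime $\mathfrak{p}$.
\item[(F4)] Localizations of a Cohen--Macaulay ring $L$ are Cohen--Macaulay, so is $L/gL$ for a nonzerodivisor $g$, and every proper ideal of height $h$ in $L$ contains a regular sequence of length $h$. If $L$ is a finitely generated positively graded algebra with $L_0=\mathbb{K}$, $g\in L_+$ is a homogeneous nonzerodivisor and $L/gL$ is Cohen--Macaulay, then so is $L$.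
\end{enumerate}

Our obstruction to the Cohen--Macaulay property is a fraction that is not in the ring although its denominators vanish together only in codimension two.

\begin{lemma}\label{lem:obstruction}
Let $L$ be a Noetherian domain, $X$ an element of its fraction field with $X\notin L$, and $\mathfrak{c}=\{g\in L: gX\in L\}$. If no prime of height one contains $\mathfrak{c}$, then $L$ is not Cohen--Macaulay.
\end{lemma}

\begin{proof}
The ideal $\mathfrak{c}$ is nonzero and proper, so by hypothesis its height is at least $2$. If $L$ were Cohen--Macaulay, $\mathfrak{c}$ would contain a regular sequence $g_1,g_2$ by (F4). From $g_2\,(g_1X)=g_1\,(g_2X)\in g_1L$ we would get $g_1X\in g_1L$, that is, $X\in L$.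
\end{proof}

\section{Two ideals in three variables}\label{sec:counter}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The lists of generators follow from Lemma~\ref{lem:gens}, since $y^2,xz,y^4,x^2z^2$ have $\sigma=(2,0),(1,1),(4,0),(2,2)$. Write $\mathcal{R}=\mathcal{R}_{I_1,I_2}$.

\emph{Not normal.} The monomial $\xi=xy^2z\,t_2=(x^2yz\,t_2)\,y/x$ lies in the fraction field, and $\xi^2=(y^4t_2)(x^2z^2t_2)$, so $\xi$ is integral. But $xy^2z\notin I_2$, so $\xi\notin\mathcal{R}$. Only $t_2$ occurs, so the same argument applies to $\mathcal{R}_{I_2}$.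

\emph{Not Koszul.} Consider the fiber of $x^2y^4z^2\,t_1^2t_2$. By \eqref{eq:a0}, $a_0=8-2\cdot2-4=0$, so a factorization has the form $f_1f_2g=x^2y^4z^2$ with $f_1,f_2\in G_1$ and $g\in G_2$. We sort by the $z$-degree of $g$, and note that $xz$ is the only element of $G_1$ divisible by $z$.
\begin{itemize}
\item If $g$ has $z$-degree $2$, then $g=x^2z^2$ and $f_1f_2=y^4$, so $f_1=f_2=y^2$.
\item If $g$ has $z$-degree $1$, then $g=x^2yz$, because $x^3z$ does not divide $x^2y^4z^2$. Then $f_1f_2=y^3z$, which $xz$ does not divide. This case does not occur.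
\item If $g$ has $z$-degree $0$, then $z^2$ divides $f_1f_2$, so $f_1=f_2=xz$ and $g=y^4$.
\end{itemize}
The fiber thus consists of the two cubic monomials $Y_{y^2t_1}^2Y_{x^2z^2t_2}$ and $Y_{xzt_1}^2Y_{y^4t_2}$. They share no variable, while a move of degree at most $2$ between cubic monomials keeps one. By Lemma~\ref{lem:moves}, $J$ is not generated by quadrics, and by (F1) $\mathcal{R}$ is not Koszul.

\emph{Not Cohen--Macaulay.} We look for a localization $L$ and a fraction $X$ as in Lemma~\ref{lem:obstruction}. The natural fraction is $X=xz/y^2$, which turns $y^2t_1$ into $xz\,t_1$. Inverting $q=y^4t_2$ makes the ratios $f/y^4$ with $f\in G_2$ available; among them is $X^2=x^2z^2/y^4$, but, as we shall see, $X$ itself does not become available. Put $u=x/y$, $s=z/y$, $T=y^2t_1$; the elements $u,s,y,T,q$ are algebraically independent, and $X=us$. The generators of $\mathcal{R}$ are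
\[
uy,\ y,\ ys;\qquad u^2T,\ uT,\ usT,\ T;\qquad qu^4,\ qu^3,\ qu^2,\ qu,\ q,\ qu^3s,\ qu^2s,\ qu^2s^2 .
\]
Hence
\[
L=\mathcal{R}[q^{-1}]=\mathbb{K}[q^{\pm1},\,u,\,y,\,ys,\,T,\,usT,\,u^2s,\,u^2s^2],\qquad\dim L=5 .
\]
A monomial of $L$ of degree $0$ in $y$, $T$ and $q$ is a product of $u$, $u^2s$, $u^2s^2$, and $s$-degree $1$ forces $u$-degree at least $2$. So $X\notin L$. On the other hand $TX=usT\in L$ and $yX=u\cdot ys\in L$, so $T,y\in\mathfrak{c}$.

Let $\mathfrak{p}$ be a prime of $L$ containing $T$ and $y$. Then
\[
(usT)^2=T^2\cdot u^2s^2,\qquad (u\cdot ys)^2=y^2\cdot u^2s^2,\qquad ys\cdot u^2s=y\cdot u^2s^2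
\]
all lie in $\mathfrak{p}$. So $usT\in\mathfrak{p}$, and either $ys\in\mathfrak{p}$ or both $u,u^2s\in\mathfrak{p}$. In the first case $L/\mathfrak{p}$ is a quotient of $\mathbb{K}[q^{\pm1},u,u^2s,u^2s^2]$, which has dimension $3$. In the second case $L/\mathfrak{p}$ is generated by the images of $q^{\pm1},ys,u^2s^2$. In both cases $\dim L/\mathfrak{p}\le3$, so $\operatorname{ht}\mathfrak{p}\ge2$ by (F3). By Lemma~\ref{lem:obstruction} the ring $L$ is not Cohen--Macaulay, and by (F4) neither is $\mathcal{R}$.
\end{proof}

\section{Canonical factorizations}\label{sec:fact}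

From now on $n\ge2$. A Gr\"obner basis argument needs a distinguished factorization in each fiber that can be recognized by looking at two factors at a time. We construct it in two stages: first for a product of principal Borel ideals in a fixed order, then by choosing how many factors of each proper ideal are charged to $N_j$.

\subsection{Filled sequences}
Let $F_1,\dots,F_l$ be an ordered list of monomials. A sequence $(f_1,\dots,f_l)$ with $f_i\in\mathcal{B}(F_i)$ is \emph{filled} for this list if for all $c\in\{2,\dots,n\}$ and all $i<i'$,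
\[
\sigma_c(f_i)=\sigma_c(F_i)\qquad\text{or}\qquad\sigma_c(f_{i'})=\sigma_{c+1}(f_{i'}).
\]
Call $f_i$ \emph{full at $c$} if $\sigma_c(f_i)=\sigma_c(F_i)$. The condition says that a factor may contain $x_c$ only if all earlier factors are full at $c$. It is a condition on pairs: a sequence is filled if and only if each pair $(f_i,f_{i'})$, $i<i'$, is filled for $(F_i,F_{i'})$.

\begin{example}
Take the list $z,\,y^2,\,xz$, with $\sigma=(1,1),(2,0),(1,1)$, and $m=x^2y^2z$, with $\sigma(m)=(3,1)$. First distribute $\sigma_3(m)=1$ below the bounds $1,0,1$, from the left: this gives $1,0,0$. Then distribute $\sigma_2(m)=3$ between the lower bounds $1,0,0$ just found and the upper bounds $1,2,1$, again from the left: this gives $1,2,0$. The filled sequence is $(z,y^2,x^2)$.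
\end{example}

\begin{lemma}\label{lem:filled}
Let $\deg m=\sum_i\deg F_i$ and $\sigma(m)\le\sum_i\sigma(F_i)$. There is exactly one filled sequence $(f_i')$ with $\prod_i f_i'=m$. If $(f_i)$ is any other sequence with $f_i\in\mathcal{B}(F_i)$ and $\prod_i f_i=m$, and $c$ is the largest index with $(\sigma_c(f_i))_i\neq(\sigma_c(f_i'))_i$, then $\sigma_c(f_i')>\sigma_c(f_i)$ at the first $i$ where the two vectors differ.
\end{lemma}

\begin{proof}
We choose the values $\sigma_c(f_i')$ for $c=n,n-1,\dots,2$. Suppose that $\ell_i=\sigma_{c+1}(f_i')$ are chosen, with $\ell_i\le\sigma_{c+1}(F_i)\le\sigma_c(F_i)$ and $\sum_i\ell_i=\sigma_{c+1}(m)$. Call an integer vector $(g_i)$ admissible if $\ell_i\le g_i\le\sigma_c(F_i)$ and $\sum_ig_i=\sigma_c(m)$, and filled if moreover for $i<i'$ we have $g_i=\sigma_c(F_i)$ or $g_{i'}=\ell_{i'}$. Since $\sum_i\ell_i\le\sigma_c(m)\le\sum_i\sigma_c(F_i)$, we obtain a filled vector by starting from $(\ell_i)$ and raising the first entry to its upper bound, then the second, and so on, until the sum is $\sigma_c(m)$. At the end, each $i$ has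 a sequence $\deg F_i\ge\sigma_2\ge\dots\ge\sigma_n\ge0$, which defines $f_i'\in\mathcal{B}(F_i)$; the product has the degree and the vector $\sigma$ of $m$, so it is $m$.

Now let $g$ be filled and $g^*\neq g$ admissible for the same $(\ell_i)$, and let $i$ be the first index where they differ. If $g_i<g_i^*$, then $g_i<\sigma_c(F_i)$, so $g_{i'}=\ell_{i'}\le g^*_{i'}$ for all $i'>i$, and $\sum g<\sum g^*$, a contradiction. Hence $g_i>g_i^*$. At the largest index $c$ where two sequences differ, they have the same $\ell_i$, so this is the last claim. If both sequences were filled, the claim would hold in both directions, which is absurd; this is uniqueness.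
\end{proof}

\subsection{Types and feasible vectors}
Number the ideals so that $I_j=\operatorname{Borel}(M_j,N_j)$ is proper for $1\le j\le r$ and $I_j=\operatorname{Borel}(M_j)$ for $r<j\le k$. The variables are the elements of $\mathcal{B}(x_n)$, so we put $M_0=x_n$, with $\sigma(M_0)=(1,\dots,1)$, and treat them like the generators of one more principal Borel ideal, used $a_0$ times. The \emph{types} are the symbols
\[
M_0,\ M_1,\ \dots,\ M_k,\ N_1,\ \dots,\ N_r,
\]
in this order; for a type $\tau$, the notations $\sigma(\tau)$, $\deg\tau$, $\mathcal{B}(\tau)$ refer to the monomial with that name. The variables $x_i$ have type $M_0$. A generator $ft_j$ has type $M_j$ if $f\in\mathcal{B}(M_j)$, and type $N_j$ otherwise. So a generator in $\mathcal{B}(M_j)\cap\mathcal{B}(N_j)$ counts as $M_j$. We write $\sigma(ft_j)=\sigma(f)$.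

For $a=(a_0,\dots,a_k)$ and $\kappa\in\mathbb{Z}^r$ put
\[
\rho(a,\kappa)=\sum_{j=0}^ka_j\,\sigma(M_j)+\sum_{j=1}^r\kappa_j\,\delta_j .
\]
For $0\le\kappa_j\le a_j$ this is the sum of $\sigma$ over the list with $\kappa_j$ copies of $N_j$ and $a_j-\kappa_j$ copies of $M_j$ for $1\le j\le r$, and $a_j$ copies of $M_j$ for the other $j$. For a monomial $\mu=mt^a$ of $S[t_1,\dots,t_k]$ we always let $a_0$ be given by \eqref{eq:a0} and regard it as part of $a$. If $a_0\ge0$, let
\[
\operatorname{Feas}(\mu)=\{\kappa\in\mathbb{Z}^r:\ 0\le\kappa_j\le a_j \text{ for all } j,\ \ \sigma(m)\le\rho(a,\kappa)\}.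
\]
Because $\deg M_j=\deg N_j$, the number $a_0$ does not depend on $\kappa$; this is where the equality of degrees enters.

\begin{lemma}\label{lem:feas}
Let $\mu=mt^a$ with $a_0\ge0$. For each factorization of $\mu$, the vector $\kappa$ with $\kappa_j$ the number of factors of type $N_j$ lies in $\operatorname{Feas}(\mu)$. For each $\kappa\in\operatorname{Feas}(\mu)$ there is a factorization of $\mu$ with at most $\kappa_j$ factors of type $N_j$ for all $j$. In particular $\mu\in Q$ if and only if $\operatorname{Feas}(\mu)\ne\emptyset$.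
\end{lemma}

\begin{proof}
A factor of type $\tau$ has $\sigma\le\sigma(\tau)$; summing gives the first claim. For the second, apply Lemma~\ref{lem:filled} to the list whose sum is $\rho(a,\kappa)$. Only the $\kappa_j$ factors in $\mathcal{B}(N_j)$ can have type $N_j$.
\end{proof}

\subsection{Greedy vectors}
Assume the chain condition $\delta_1\ge\dots\ge\delta_r$. It says that charging a factor to $N_i$ instead of $M_i$ gains at least as much, in every coordinate, as charging one to $N_j$ instead of $M_j$ for $j>i$. So one should use $N_1$ as often as possible before using $N_2$, and so on. Call $\kappa$ with $0\le\kappa_j\le a_j$ \emph{greedy for $a$} if $\kappa_j>0$ implies $\kappa_i=a_i$ for all $i<j$. For each $0\le h\le a_1+\dots+a_r$ there is exactly one greedy vector $\gamma(h)$ with coordinate sum $|\gamma(h)|=h$. The \emph{index} of $\kappa$ is the largest $i$ with $\kappa_i>0$, and $0$ if $\kappa=0$. If $\gamma(h)$ has index $i\ge1$, then $\gamma(h-1)=\gamma(h)-\mathbf{e}_i$. Finally put $\omega(\kappa)=\sum_jj\kappa_j$.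

We compare vectors by summation by parts: for real $c_j,y_j,y_j^*$ and $c_{r+1}=0$,
\begin{equation}\label{eq:abel}
\sum_{j=1}^rc_j(y_j^*-y_j)=\sum_{i=1}^r(c_i-c_{i+1})\sum_{j\le i}(y^*_j-y_j).
\end{equation}

\begin{lemma}\label{lem:greedy}
Assume the chain condition and let $\mu=mt^a\in Q$.
\begin{enumerate}
\item[(a)] The function $\omega$ has a unique minimizer $\kappa(\mu)$ on $\operatorname{Feas}(\mu)$, and $\kappa(\mu)$ is greedy for $a$.
\item[(b)] We have $\kappa(\mu)=0$ if and only if $\sigma(m)\le\rho(a,0)$. If $\kappa$ is greedy for $a$ of index $i\ge1$, then $\kappa(\mu)=\kappa$ if and only if $\sigma(m)\le\rho(a,\kappa)$ and $\sigma(m)\not\le\rho(a,\kappa)-\delta_i$.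
\end{enumerate}
\end{lemma}

\begin{proof}
Let $H$ be the set of $h$ with $\gamma(h)\in\operatorname{Feas}(\mu)$. The increments $\rho(a,\gamma(h))-\rho(a,\gamma(h-1))$ are $\delta_1$ ($a_1$ times), then $\delta_2$ ($a_2$ times), and so on. By the chain condition they are nonincreasing in each coordinate, so each coordinate of $\rho(a,\gamma(h))$ is a concave function of $h$. The set where a concave function is at least $\sigma_c(m)$ is an interval, so $H$ is an interval of integers.

Let $\kappa\in\operatorname{Feas}(\mu)$ and $h=|\kappa|$. The partial sums of $\gamma(h)$ are $\min(h,a_1+\dots+a_i)$, so they dominate those of $\kappa$, with equality for $i=r$. Formula \eqref{eq:abel} with $c_j$ a fixed coordinate of $\delta_j$ gives $\rho(a,\gamma(h))\ge\rho(a,\kappa)$, so $h\in H$. With $c_j=-j$ it gives $\omega(\gamma(h))\le\omega(\kappa)$, with equality only if all partial sums agree, that is, $\kappa=\gamma(h)$. As $\omega(\gamma(h))$ is strictly increasing in $h$, the unique minimizer is $\gamma(\min H)$. Since $H$ is an interval, $h=\min H$ if and only if $h\in H$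 and $h-1\notin H$; this is (b).
\end{proof}

\begin{remark}\label{rem:nochain}
Without the chain condition the lemma fails. For $\mu=x^2y^4z^2t_1^2t_2$ in Theorem~\ref{thm:counter}, with $M_1=y^2$ and $M_2=y^4$, we have $\sigma(m)=(6,2)$ and $\rho(a,\kappa)=(8,0)+(\kappa_1+2\kappa_2)(-1,1)$. So $\operatorname{Feas}(\mu)=\{(2,0),(0,1)\}$, matching the two factorizations found in Section~\ref{sec:counter}, and $\omega=2$ at both points.
\end{remark}

\section{A quadratic Gr\"obner basis}\label{sec:gb}

Assume the chain condition. The canonical factorization of $\mu$ will be the filled sequence for the list of types given by $\kappa(\mu)$. We choose a term order for which it is the smallest monomial of its fiber: a weight selects $\kappa(\mu)$, and a lexicographic tie-break selects the filled sequence.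

Order the variables of $\mathbb{K}[Y]$ by declaring $Y_f>Y_g$ if the type of $f$ comes before the type of $g$, or if the types agree and $(\sigma_n,\dots,\sigma_2)(f)$ is lexicographically larger than $(\sigma_n,\dots,\sigma_2)(g)$. Let $>_{\mathrm{lex}}$ be the resulting lexicographic order on monomials. Give $Y_f$ the weight $\omega(Y_f)=j$ if $f$ has type $N_j$ and $0$ otherwise, and extend $\omega$ additively to monomials; the weight of a factorization is then $\omega(\kappa)$ for its vector $\kappa$ of $N$-types. Define $u\prec v$ if $\deg u<\deg v$, or the degrees agree and $\omega(u)<\omega(v)$, or both agree and $u>_{\mathrm{lex}}v$. This order is total and compatible with multiplication, and $1$ is the smallest monomial because the degree is compared first. So $\prec$ is a term order.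

Call a monomial \emph{minimal} if it is the $\prec$-smallest monomial of its fiber. A monomial $u$ lies outside $\operatorname{in}_\prec(J)$ if and only if it is minimal: if $u'\prec u$ is in the same fiber, $u$ is the initial term of $u-u'$; and if $u$ is the initial term of an element of $J$, that element contains a second, smaller, monomial of the fiber of $u$, because the coefficients in the fiber sum to zero. Divisors of minimal monomials are minimal.

\begin{example}\label{ex:gb}
Let $k=1$ and $I=\operatorname{Borel}(y^2,xz)$ with $M_1=y^2$, $N_1=xz$. Then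
$Y_z>Y_y>Y_x>Y_{y^2t}>Y_{xyt}>Y_{x^2t}>Y_{xzt}$, and only $Y_{xzt}$ has positive weight. The quadratic fibers with more than one element are those of $x^2yt$, $xy^2t$, $x^2zt$, $xyzt$ and $x^2y^2t^2$. They give the binomials
\[
Y_xY_{xyt}-Y_yY_{x^2t},\quad Y_xY_{y^2t}-Y_yY_{xyt},\quad Y_xY_{xzt}-Y_zY_{x^2t},\quad Y_yY_{xzt}-Y_zY_{xyt},\quad Y_{xyt}^2-Y_{y^2t}Y_{x^2t},
\]
with the initial term written first. In the third and fourth the weight decides, in the others the tie-break. By Proposition~\ref{prop:gb} these five binomials form a Gr\"obner basis of $J$.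
\end{example}

\begin{lemma}\label{lem:pairs}
Let $Y_fY_g$ be minimal, with $Y_f\ge Y_g$, and let $\tau,\tau'$ be the types of $f,g$.
\begin{enumerate}
\item[(a)] It is not the case that $\tau=M_i$ and $\tau'=N_j$ with $1\le i<j\le r$.
\item[(b)] The pair $(f,g)$ is filled for the list $(\tau,\tau')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise, by $\delta_j\le\delta_i$,
\[
\sigma(fg)\le\sigma(M_i)+\sigma(N_j)=\sigma(M_i)+\delta_j+\sigma(M_j)\le\sigma(N_i)+\sigma(M_j).
\]
Lemma~\ref{lem:filled} gives a factorization of $fg$ with factors in $\mathcal{B}(N_i)t_i$ and $\mathcal{B}(M_j)t_j$. Its weight is at most $i<j=\omega(Y_fY_g)$, contradicting minimality.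

(b) Let $(f',g')$ be the filled pair for $(\tau,\tau')$ with $f'g'=fg$. If $\tau$ is some $M_j$, then $f'$ has type $\tau$; if $\tau=N_j$, then $f'$ has type $N_j$ or $M_j$. So $\omega(Y_{f'})\le\omega(Y_f)$, with equality only if the types agree, and likewise for $g'$. By minimality the total weights are equal, so $f',g'$ have types $\tau,\tau'$. Suppose $(f',g')\ne(f,g)$ and let $c$ be the largest index where they differ. Since $\sigma_c(f')+\sigma_c(g')=\sigma_c(f)+\sigma_c(g)$, the first entries differ, and Lemma~\ref{lem:filled} gives $\sigma_c(f')>\sigma_c(f)$, while $\sigma_{c'}(f')=\sigma_{c'}(f)$ for $c'>c$. Thus $Y_{f'}>Y_f\ge Y_g$, so $Y_{f'}Y_{g'}>_{\mathrm{lex}}Y_fY_g$ and $Y_{f'}Y_{g'}\prec Y_fY_g$, a contradiction.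
\end{proof}

The exchange in (a) is the use of the chain condition on pairs. For $\operatorname{Borel}(y^2,xz)$ and $\operatorname{Borel}(y^3,x^2z)$, with $\delta_1=(-1,1)\ge\delta_2=(-2,1)$, it reads $y^2t_1\cdot x^2zt_2=xzt_1\cdot xy^2t_2$. For the ideals of Theorem~\ref{thm:counter} the product $M_1N_2$ has $\sigma=(4,2)$ and $N_1M_2$ has $\sigma=(5,1)$; these are incomparable, and no exchange is possible in either direction.

\begin{proposition}\label{prop:gb}
Under the chain condition, $\operatorname{in}_\prec(J)$ is generated by quadratic monomials.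
\end{proposition}

\begin{proof}
Call a monomial \emph{pairwise minimal} if all its divisors of degree $2$ are minimal. We show that a fiber contains at most one pairwise minimal monomial. The minimal monomial of the fiber is pairwise minimal, so it follows that every pairwise minimal monomial is minimal. In other words, every monomial of $\operatorname{in}_\prec(J)$ is divisible by a quadratic monomial of $\operatorname{in}_\prec(J)$.

Let $u=Y_{f_1}\cdots Y_{f_l}$, $Y_{f_1}\ge\dots\ge Y_{f_l}$, be pairwise minimal in the fiber of $\mu=mt^a$, and let $\kappa\in\operatorname{Feas}(\mu)$ be its vector of $N$-types. The ordered list of the types of the $f_i$ is determined by $a$ and $\kappa$, and the sum of their vectors $\sigma$ is $\rho(a,\kappa)$. By Lemma~\ref{lem:pairs}(b) the sequence $(f_i)$ is filled for this list, so by Lemma~\ref{lem:filled} the monomial $u$ is determined by $\mu$ and $\kappa$. It remains to show $\kappa=\kappa(\mu)$.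

By Lemma~\ref{lem:pairs}(a), if $\kappa_j>0$ then no factor has type $M_i$ with $1\le i<j$; so $\kappa$ is greedy. If $\kappa=0$, Lemma~\ref{lem:greedy}(b) gives $\kappa=\kappa(\mu)$. Let $\kappa$ have index $i\ge1$. The difficulty is that the remaining condition $\sigma(m)\not\le\rho(a,\kappa)-\delta_i$ concerns all factors at once. It can be read off the last factor, because in a filled sequence the last factor receives only what the others cannot hold. Since the $N$-types come last in the order of types, $f_l$ has type $N_i$. Suppose $\sigma(m)\le\rho(a,\kappa)-\delta_i$. We show $\sigma_c(f_l)\le\sigma_c(M_i)$ by descending induction on $c$, starting from $\sigma_{n+1}=0$.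
\begin{itemize}
\item If one of $f_1,\dots,f_{l-1}$ is not full at $c$, then $\sigma_c(f_l)=\sigma_{c+1}(f_l)\le\sigma_{c+1}(M_i)\le\sigma_c(M_i)$.
\item If all of them are full at $c$, they contribute $\rho(a,\kappa)_c-\sigma_c(N_i)$ to $\sigma_c(m)$, so
$\sigma_c(f_l)=\sigma_c(m)-\rho(a,\kappa)_c+\sigma_c(N_i)\le\sigma_c(N_i)-(\delta_i)_c=\sigma_c(M_i)$.
\end{itemize}
So $f_l$ has type $M_i$, a contradiction. Lemma~\ref{lem:greedy}(b) now gives $\kappa=\kappa(\mu)$.
\end{proof}

With (F1) this proves the first half of Theorem~\ref{thm:chain}(a).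

\section{The Cohen--Macaulay property}\label{sec:cm}

Assume the chain condition. The ring $\mathcal{R}$ need not be normal, as $\mathcal{R}_{I_2}$ in Theorem~\ref{thm:counter} shows, so no argument through normality is available. Instead we degenerate $\mathcal{R}$ along the weight $\omega$ to a ring with a finite filtration whose layers are described by linear inequalities, and we compute the local cohomology of the layers.

We recall what is needed. For an ideal $\mathfrak{a}=(g_1,\dots,g_s)$ of a Noetherian ring $A$ and any $A$-module $W$, the module $H^p_{\mathfrak{a}}(W)$ is the $p$-th cohomology of $\check{C}\otimes_AW$, where $\check{C}$ is the \v{C}ech complex $A\to\bigoplus A_{g_i}\to\bigoplus A_{g_ig_j}\to\cdots$, a complex of flat modules. Short exact sequences give long exact sequences, and gradings are inherited.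
\begin{enumerate}
\item[(L1)] If $A\to A'$ is a map of Noetherian rings and $W$ an $A'$-module, then $H^p_{\mathfrak{a}}(W)=H^p_{\mathfrak{a}A'}(W)$, naturally in $W$.
\item[(L2)] For a polynomial ring $\mathbb{K}[\theta_1,\dots,\theta_t]$ and a vector space $E$, the module $H^p_{(\theta)}(E\otimes\mathbb{K}[\theta])$ is zero for $p\ne t$, and for $p=t$ it is $E\otimes\operatorname{span}\{\theta^b: b_1,\dots,b_t\le-1\}$.
\item[(L3)] A graded quotient $A$ of $\mathbb{K}[Y]$ is Cohen--Macaulay if and only if $H^p_{(Y)}(A)=0$ for $p<\dim A$, where $(Y)$ is the ideal of the variables.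
\end{enumerate}

\subsection{Degeneration}
For $\mu\in Q$ put $\omega(\mu)=\omega(\kappa(\mu))$. By Lemmas~\ref{lem:feas} and~\ref{lem:greedy} this is the smallest weight of a factorization of $\mu$. For a generator $f$, the vector $\kappa(f)$ is $\mathbf{e}_j$ if $f$ has type $N_j$ and $0$ otherwise. Since $\rho$ is additive, $\operatorname{Feas}(\mu)+\operatorname{Feas}(\mu')\subseteq\operatorname{Feas}(\mu\mu')$. Hence $\omega(\mu\mu')\le\omega(\mu)+\omega(\mu')$, and by the uniqueness in Lemma~\ref{lem:greedy}(a) equality holds if and only if $\kappa(\mu\mu')=\kappa(\mu)+\kappa(\mu')$. The spans of $\{\mu:\omega(\mu)\le e\}$ form a multiplicative filtration of $\mathcal{R}$. Its associated graded ring $\operatorname{gr}\mathcal{R}$ has basis $Q$ and multiplication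
\[
\mu*\mu'=\begin{cases}\mu\mu'&\text{if }\kappa(\mu\mu')=\kappa(\mu)+\kappa(\mu'),\\ 0&\text{otherwise.}\end{cases}
\]

\begin{lemma}\label{lem:degen}
The map $Y_f\mapsto f$ makes $\operatorname{gr}\mathcal{R}$ a graded quotient of $\mathbb{K}[Y]$ of dimension $n+k$. If $\operatorname{gr}\mathcal{R}$ is Cohen--Macaulay, then so is $\mathcal{R}$.
\end{lemma}

\begin{proof}
Let $\widetilde{\mathcal{R}}\subseteq\mathcal{R}[\lambda]$ be the span of the $\mu\lambda^e$ with $\mu\in Q$ and $e\ge\omega(\mu)$. It is a subring, hence a domain. If $\mu=f_1\cdots f_l$ is a factorization of smallest weight, then $\mu\lambda^e=\lambda^{e-\omega(\mu)}\prod_if_i\lambda^{\omega(f_i)}$, so $\widetilde{\mathcal{R}}$ is generated by $\lambda$ and the $f\lambda^{\omega(f)}$. The quotient $\widetilde{\mathcal{R}}/\lambda\widetilde{\mathcal{R}}$ has the basis $\mu\lambda^{\omega(\mu)}$ and is $\operatorname{gr}\mathcal{R}$, which is therefore generated by the $f$. It has the same Hilbert function as $\mathcal{R}$ in the standard grading, so the same dimension $n+k$. Grade $\widetilde{\mathcal{R}}$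 by giving $\mu\lambda^e$ the standard degree of $\mu$ plus $e$; the grading is positive with $\mathbb{K}$ in degree $0$, and $\lambda$ is a homogeneous nonzerodivisor of degree $1$. By (F4), if $\operatorname{gr}\mathcal{R}$ is Cohen--Macaulay, so is $\widetilde{\mathcal{R}}$. Setting $\lambda=1$ maps $\widetilde{\mathcal{R}}$ onto $\mathcal{R}$. An element $g$ of the kernel is $(\lambda-1)g'$ with $g'\in\mathcal{R}[\lambda]$; if the coefficient of $\mu$ in $g$ is divisible by $\lambda^{\omega(\mu)}$, so is that in $g'$, so $g'\in\widetilde{\mathcal{R}}$. Thus $\mathcal{R}\cong\widetilde{\mathcal{R}}/(\lambda-1)\widetilde{\mathcal{R}}$ is Cohen--Macaulay by (F4).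
\end{proof}

Define the index of $\mu\in Q$ as the index of $\kappa(\mu)$. If $\mu*\mu'\ne0$, its index is the maximum of the two indices. So the span $A_{\ge i}$ of the $\mu$ of index at least $i$ is an ideal of $\operatorname{gr}\mathcal{R}$. The \emph{layer} $A^{(i)}=A_{\ge i}/A_{\ge i+1}$, $0\le i\le r$, has as basis the $\mu$ of index $i$. By the long exact sequences, (L3) and Lemma~\ref{lem:degen}, it suffices to prove
\begin{equation}\label{eq:goal}
H^p_{(Y)}(A^{(i)})=0\qquad\text{for } p<n+k \text{ and } 0\le i\le r .
\end{equation}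

\begin{example}\label{ex:layers}
Let $I=\operatorname{Borel}(y^2,xz)$ as in Example~\ref{ex:gb}, so $n+k=4$. Here $\rho(a,\kappa)=(a_0+2a_1-\kappa,\ a_0+\kappa)$, hence $\kappa(mt^{a_1})=\max(0,\sigma_3(m)-a_0)$. The layer $A^{(0)}$ is the Rees algebra of the principal Borel ideal $\operatorname{Borel}(y^2)$, on which $Y_{xzt}$ acts as zero. If $\kappa(\mu)\ge1$, then $\sigma_3(m)=a_0+\kappa(\mu)$, so in a factorization of smallest weight all $a_0$ variables equal $z$. Thus $A^{(1)}=xzt\cdot B$ with $B=\mathbb{K}[z,xzt,x^2t,xyt,y^2t]$. On monomials of $B$ the number $\kappa$ counts the factors $xzt$ and is additive, so $A^{(1)}$ is a free $B$-module of rank one, while $x*xzt=y*xzt=0$ because $x\cdot xzt=z\cdot x^2t$ and $y\cdot xzt=z\cdot xyt$ have weight $0$. The ring $B$ is the hypersurface of dimension $4$ defined by $Y_{xyt}^2-Y_{y^2t}Y_{x^2t}$, so $A^{(1)}$ satisfies \eqref{eq:goal}.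
\end{example}

In general a layer is not free over so simple a ring. By Lemma~\ref{lem:greedy}(b) it is the set of solutions of one system $\sigma(m)\le\rho$ minus the solutions of a second system $\sigma(m)\le\rho-\delta_i$. Each system separately looks like a product of principal Borel ideals, shifted by a fixed vector. So we study such shifted modules first.

\subsection{Modules defined by interlacing inequalities}
Let $\mathcal{T}$ be a set of types containing $M_0$, put $t=|\mathcal{T}|$, and let $\nu=(\nu_2\ge\dots\ge\nu_n\ge0)$ be integers. For $b\in\mathbb{Z}^{\mathcal{T}}$ put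
\[
\xi(b)=\nu+\sum_{\tau\in\mathcal{T}}b_\tau\,\sigma(\tau)\in\mathbb{Z}^{n-1}.
\]
We work in the group algebra of $\mathbb{Z}^{n-1}\times\mathbb{Z}^{\mathcal{T}}$, with basis $[w,b]$, $w=(w_2,\dots,w_n)$, and $[w,b][w',b']=[w+w',b+b']$. Put $w_{n+1}=0$. For $2\le c\le n$ consider the lower and upper conditions
\[
(L_c)\quad w_c\ge w_{c+1},\qquad\qquad(U_c)\quad w_c\le\xi_c(b).
\]
Let $W(\mathcal{T},\nu)$ be the span of the $[w,b]$ with $b\ge0$ that satisfy all $L_c$ and all $U_c$. Then $P=W(\mathcal{T},0)$ is a ring and $W(\mathcal{T},\nu)$ is a $P$-module. A basis element $[w,b]$ of $P$ has $w=\sigma(m)$ for a monomial $m$ of degree $\sum_\tau b_\tau\deg\tau$, because $w_2\le\sum_\tau b_\tau\sigma_2(\tau)\le\sum_\tau b_\tau\deg\tau$. By Lemma~\ref{lem:filled}, $P$ is generated by the elements $[\sigma(f),\mathbf{e}_\tau]$ with $\tau\in\mathcal{T}$, $f\in\mathcal{B}(\tau)$. Let $\mathfrak{m}$ be the ideal of $P$ that they generate.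

\begin{proposition}\label{prop:W}
Suppose that $\xi_2(b)\le\dots\le\xi_n(b)<0$ for every $b\in\mathbb{Z}^{\mathcal{T}}$ with all $b_\tau\le-1$. Then $H^p_{\mathfrak{m}}(W(\mathcal{T},\nu))=0$ for $p<n-1+t$.
\end{proposition}

The idea is to resolve $W=W(\mathcal{T},\nu)$ by modules that keep at most one of the two conditions at each $c$. Such a system is triangular, a change of coordinates removes $b$ from it, and the local cohomology becomes that of a polynomial ring.

\begin{example}\label{ex:P1}
Let $n=2$, $\mathcal{T}=\{M_0\}$, $\nu=(\nu_2)$. Identify $[w,b]$ with $x^{b+\nu_2-w}y^w$. Then $P=\mathbb{K}[x,y]$ and $W=(x,y)^{\nu_2}$. Keeping only $L_2$, only $U_2$, or neither, gives the parts $D_L,D_U,D_*$ of degree at least $\nu_2$ of $\mathbb{K}[x^{\pm1},y]$, $\mathbb{K}[x,y^{\pm1}]$, $\mathbb{K}[x^{\pm1},y^{\pm1}]$, and $0\to W\to D_L\oplus D_U\to D_*\to0$ is exact. The hypothesis reads $b+\nu_2<0$ for all $b\le-1$, that is, $\nu_2=0$. It cannot be dropped: for $\nu_2\ge1$ we have $H^1_{\mathfrak{m}}(W)\cong P/W\neq0$.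
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:W}]
\emph{A model complex.} For each $c$ let $V_c$ be the complex $\mathbb{K}e_L\oplus\mathbb{K}e_U\to\mathbb{K}e_*$ in degrees $0,1$, with $e_L\mapsto e_*$, $e_U\mapsto-e_*$. The tensor product $V=V_2\otimes\dots\otimes V_n$ has a basis $e_\psi$, $\psi\in\{L,U,*\}^{\{2,\dots,n\}}$, where $e_\psi$ has degree equal to the number of symbols $*$, and the differential of $e_\psi$ is a signed sum of the $e_{\psi''}$ obtained by replacing one $L$ or $U$ by $*$. Say that $(w,b)\in\mathbb{Z}^{n-1}\times\mathbb{Z}^{\mathcal{T}}$ \emph{satisfies} $\psi$ if $L_c$ holds whenever $\psi_c=L$ and $U_c$ holds whenever $\psi_c=U$. The $e_\psi$ with $\psi$ satisfied by $(w,b)$ span a subcomplex $V(w,b)=\bigotimes_cV_c(w,b)$, where $V_c(w,b)$ contains $e_*$, contains $e_L$ if $L_c$ holds and $e_U$ if $U_c$ holds. The complex $V_c(w,b)$ is exact if exactly one of $L_c,U_c$ holds; its cohomology is $\mathbb{K}(e_L+e_U)$ in degree $0$ if both hold, and $\mathbb{K}e_*$ in degree $1$ if neither holds. By the K\"unneth formula: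
\begin{enumerate}
\item[($\dagger$)] $V(w,b)$ is exact unless at each $c$ both conditions hold or neither holds; in that case its cohomology is $\mathbb{K}$, in degree equal to the number of $c$ where neither holds.
\end{enumerate}

\emph{The resolution.} Let $D_\psi$ be the span of the $[w,b]$ with $b\ge0$ that satisfy $\psi$. Each $D_\psi$ is a $P$-submodule of $D_*=D_{(*,\dots,*)}$, and replacing $L$ or $U$ by $*$ enlarges it. So $\mathcal{C}^\bullet=\bigoplus_\psi D_\psi e_\psi$ is a subcomplex of $D_*\otimes V$, whose part of degree $(w,b)$, $b\ge0$, is $V(w,b)$. For $b\ge0$ we have $\xi_c(b)\ge\xi_{c+1}(b)\ge0$. Suppose that $V(w,b)$ is not exact and that neither condition holds at some $c$; take the largest such $c$. If $c=n$, then $0>w_n>\xi_n(b)\ge0$, which is absurd. If $c<n$, both conditions hold at $c+1$, and $w_{c+1}\le\xi_{c+1}(b)\le\xi_c(b)<w_c<w_{c+1}$, which is absurd. So cohomology occurs only in degree $0$ and only where all conditions hold; there it is spanned by the sum of the $e_\psi$ of degree $0$. Hence the diagonal map gives an exact sequence of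 $P$-modules
\[
0\to W\to\mathcal{C}^0\to\mathcal{C}^1\to\dots\to\mathcal{C}^{n-1}\to0 .
\]

\emph{Local cohomology of $D_\psi$.} Fix $\psi$ and choose $\psi'\in\{L,U\}^{\{2,\dots,n\}}$ that agrees with $\psi$ wherever $\psi_c\ne*$. For $\tau\in\mathcal{T}$ define $\varphi^\tau$ by making the conditions of $\psi'$ equalities: $\varphi^\tau_{n+1}=0$, $\varphi^\tau_c=\varphi^\tau_{c+1}$ if $\psi'_c=L$, and $\varphi^\tau_c=\sigma_c(\tau)$ if $\psi'_c=U$. By descending induction $\varphi^\tau_{c+1}\le\varphi^\tau_c\le\sigma_c(\tau)$, since $\varphi^\tau_{c+1}\le\sigma_{c+1}(\tau)\le\sigma_c(\tau)$. So $\theta_\tau=[\varphi^\tau,\mathbf{e}_\tau]$ is one of the generators of $P$. For any $(w,b)$ put $w'=w-\sum_\tau b_\tau\varphi^\tau$. If $\psi_c=L$, then $w'_c-w'_{c+1}=w_c-w_{c+1}$; if $\psi_c=U$, then $w'_c-\nu_c=w_c-\xi_c(b)$. Therefore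
\begin{equation}\label{eq:shift}
(w,b)\text{ satisfies }\psi\iff(w',0)\text{ satisfies }\psi,\qquad\text{and}\qquad[w,b]=[w',0]\prod_\tau\theta_\tau^{b_\tau}.
\end{equation}
Thus $D_\psi=E_\psi\otimes\mathbb{K}[\theta]$, where $E_\psi$ is the part of $D_\psi$ with $b=0$ and $\mathbb{K}[\theta]$ is the polynomial ring in the $\theta_\tau$. The same construction for $\nu=0$ gives a ring $R_\psi=E^0_\psi\otimes\mathbb{K}[\theta]$ that contains $P$ and acts on $D_\psi$ and on $D_*$. The ring $E^0_\psi$ is spanned by the lattice points of a rational cone, so it is finitely generated by Gordan's lemma, and $R_\psi$ is Noetherian. By \eqref{eq:shift} each generator $[\sigma(f),\mathbf{e}_\tau]$ of $P$ is $\theta_\tau$ times an element of $E^0_\psi$, so $\mathfrak{m}R_\psi=(\theta)R_\psi$. Applying (L1) to $P\to R_\psi$ and to $\mathbb{K}[\theta]\to R_\psi$, we get $H^p_{\mathfrak{m}}=H^p_{(\theta)}$ on $R_\psi$-modules, naturally. By (L2) and \eqref{eq:shift}, $H^p_{\mathfrak{m}}(D_\psi)=0$ for $p\ne t$, and $H^t_{\mathfrak{m}}(D_\psi)$ has dimension $1$ in degree $(w,b)$ if all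 $b_\tau\le-1$ and $(w,b)$ satisfies $\psi$, and dimension $0$ otherwise. With the same $\theta_\tau$ we have $D_*=E_*\otimes\mathbb{K}[\theta]$, and the map $H^t_{\mathfrak{m}}(D_\psi)\to H^t_{\mathfrak{m}}(D_*)$ is induced by $E_\psi\subseteq E_*$. So it is injective.

\emph{Conclusion.} Let $\check{C}$ be the \v{C}ech complex of $\mathfrak{m}$ and consider the bounded double complex $\check{C}\otimes\mathcal{C}^\bullet$. Taking cohomology first along $\mathcal{C}^\bullet$ leaves $\check{C}\otimes W$, by flatness; taking it first along $\check{C}$ leaves $H^t_{\mathfrak{m}}(\mathcal{C}^\bullet)$ in the single row $t$. Hence $H^p_{\mathfrak{m}}(W)\cong H^{p-t}(H^t_{\mathfrak{m}}(\mathcal{C}^\bullet))$. By the injectivity just proved and functoriality, $H^t_{\mathfrak{m}}(\mathcal{C}^\bullet)$ is a subcomplex of $H^t_{\mathfrak{m}}(D_*)\otimes V$. Its part of degree $(w,b)$ is zero unless all $b_\tau\le-1$, and then it is $V(w,b)$. For such $b$ the hypothesis reverses the inequalities used before. Suppose that $V(w,b)$ is not exact and that both conditions hold at some $c$;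 take the largest such $c$. If $c=n$, then $0\le w_n\le\xi_n(b)<0$, which is absurd. If $c<n$, neither condition holds at $c+1$, and $w_{c+1}>\xi_{c+1}(b)\ge\xi_c(b)\ge w_c\ge w_{c+1}$, which is absurd. So neither condition holds at any $c$, and by ($\dagger$) the cohomology lies in degree $n-1$. Hence $H^p_{\mathfrak{m}}(W)=0$ for $p\neq n-1+t$.
\end{proof}

Let $\wedge$ and $\vee$ denote componentwise minimum and maximum.

\begin{corollary}\label{cor:W}
The conclusion of Proposition~\ref{prop:W} holds for $\nu=0$, for $\nu=\sigma(\tau)$ with $\tau\in\mathcal{T}\setminus\{M_0\}$, and for $\nu=\sigma(\tau)\wedge\sigma(\tau')$ with distinct $\tau,\tau'\in\mathcal{T}\setminus\{M_0\}$.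
\end{corollary}

\begin{proof}
Let all $b_\tau\le-1$. In each case we write $\xi(b)$ as $b_{M_0}(1,\dots,1)$ plus nonpositive multiples of nonincreasing nonnegative sequences. Such multiples are nondecreasing and nonpositive, so $\xi_2(b)\le\dots\le\xi_n(b)\le b_{M_0}<0$. For $\nu=0$ the definition of $\xi(b)$ has this form. For $\nu=\sigma(\tau)$, absorb $\nu$ into the term $(b_\tau+1)\sigma(\tau)$. For $\nu=\sigma(\tau)\wedge\sigma(\tau')=\sigma(\tau)+\sigma(\tau')-\sigma(\tau)\vee\sigma(\tau')$, use the terms $(b_\tau+1)\sigma(\tau)$, $(b_{\tau'}+1)\sigma(\tau')$ and $-\,\sigma(\tau)\vee\sigma(\tau')$.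
\end{proof}

The type $M_0$ supplies the strict inequality, which is why it must not be used to absorb $\nu$; Example~\ref{ex:P1} with $\nu_2=1$ is the excluded case $\nu=\sigma(M_0)$.

\subsection{The layers}
We prove \eqref{eq:goal}. For $0\le i\le r$ let $\mathcal{T}_i$ be the set of types that can occur in a factorization with greedy vector of index $i$:
\[
\mathcal{T}_0=\{M_0,\dots,M_k\},\qquad \mathcal{T}_i=\{M_0,\ N_1,\dots,N_i,\ M_i,\dots,M_k\}\quad(i\ge1),
\]
so $|\mathcal{T}_0|=k+1$ and $|\mathcal{T}_i|=k+2$ for $i\ge1$. Let $P_i=W(\mathcal{T}_i,0)$ with ideal $\mathfrak{m}_i$, write $\xi(b)=\sum_\tau b_\tau\sigma(\tau)$, and let $\pi_i:\mathbb{K}[Y]\to P_i$ send $Y_f$ to $[\sigma(f),\mathbf{e}_\tau]$ if the type $\tau$ of $f$ lies in $\mathcal{T}_i$, and to $0$ otherwise.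

\emph{The layer $i=0$.} By Lemma~\ref{lem:greedy}(b), $mt^a\mapsto[\sigma(m),a]$ is a bijection from the basis of $A^{(0)}$ to that of $P_0$. Let $\mu$ have index $0$. If $f$ has type $M_j$, then $0\in\operatorname{Feas}(f\mu)$, so $f*\mu=f\mu$ has index $0$. If $f$ has type $N_j$, then $f*\mu$ is $0$ or has index $j\ge1$. So $A^{(0)}\cong P_0$ as $\mathbb{K}[Y]$-modules through $\pi_0$. Every element of $\mathcal{B}(M_j)$ gives a generator of type $M_j$, so $(Y)P_0=\mathfrak{m}_0$. By (L1) and Corollary~\ref{cor:W}, $H^p_{(Y)}(A^{(0)})=0$ for $p<n-1+(k+1)=n+k$.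

\emph{The layers $i\ge1$.} Pairs $(a,\kappa)$ with $\kappa$ greedy for $a$ of index $i$ correspond bijectively to the $b\in\mathbb{Z}_{\ge0}^{\mathcal{T}_i}$ with $b_{N_i}\ge1$, by
\[
b_{N_j}=a_j\ (1\le j<i),\qquad b_{N_i}=\kappa_i,\qquad b_{M_i}=a_i-\kappa_i,\qquad b_{M_j}=a_j\ (j=0\text{ or }j>i),
\]
and $\xi(b)=\rho(a,\kappa)$. Let $P_i^+\subseteq P_i$ be the span of the $[w,b]$ with $b_{N_i}\ge1$, and $W_i\subseteq P_i^+$ the span of those with moreover $w\le\xi(b)-\delta_i$. Both are $P_i$-submodules. By Lemma~\ref{lem:greedy}(b), the map $mt^a\mapsto[\sigma(m),b]$, with $b$ corresponding to $(a,\kappa(mt^a))$, is a bijection from the basis of $A^{(i)}$ to the basis of $P_i^+/W_i$.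

Put $b'=b-\mathbf{e}_{N_i}\ge0$. Then
\[
\xi(b)=\xi(b')+\sigma(N_i),\qquad \xi(b)\wedge(\xi(b)-\delta_i)=\xi(b')+\sigma(N_i)\wedge\sigma(M_i).
\]
So $[w,b]\mapsto[w,b']$ gives isomorphisms $P_i^+\cong W(\mathcal{T}_i,\sigma(N_i))$ and $W_i\cong W(\mathcal{T}_i,\sigma(M_i)\wedge\sigma(N_i))$ of $P_i$-modules. Both $M_i$ and $N_i$ lie in $\mathcal{T}_i\setminus\{M_0\}$, so by Corollary~\ref{cor:W} the local cohomology of these modules vanishes below degree $n-1+(k+2)=n+k+1$. The exact sequence $H^p_{\mathfrak{m}_i}(P_i^+)\to H^p_{\mathfrak{m}_i}(P_i^+/W_i)\to H^{p+1}_{\mathfrak{m}_i}(W_i)$ gives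
\begin{equation}\label{eq:quot}
H^p_{\mathfrak{m}_i}(P_i^+/W_i)=0\qquad\text{for }p<n+k .
\end{equation}

Next we check that the bijection of bases is an isomorphism $A^{(i)}\cong P_i^+/W_i$ of $\mathbb{K}[Y]$-modules through $\pi_i$. Let $\mu=mt^a$ have index $i$ and correspond to $[\sigma(m),b]$, and let $f$ be a generator of type $\tau$.
\begin{itemize}
\item If $\tau=N_j$ with $j>i$, then $f*\mu$ is $0$ or has index $j>i$, so it vanishes in $A^{(i)}$.
\item If $\tau=M_j$ with $1\le j<i$, then $\kappa(f)+\kappa(\mu)=\kappa(\mu)$ has $j$-th entry $a_j$, while $f\mu$ has $t_j$-degree $a_j+1$, and its $i$-th entry is positive. So it is not greedy for $f\mu$, it differs from $\kappa(f\mu)$, and $f*\mu=0$.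
\item If $\tau\in\mathcal{T}_i$, then $\kappa(f)+\kappa(\mu)$ is the greedy vector of index $i$ for $f\mu$ that corresponds to $b+\mathbf{e}_\tau$, and $\sigma(f)+\sigma(m)\le\xi(b+\mathbf{e}_\tau)$. By Lemma~\ref{lem:greedy}(b), $f*\mu=f\mu$ if $[\sigma(f)+\sigma(m),b+\mathbf{e}_\tau]\notin W_i$, and $f*\mu=0$ otherwise. This is the action of $\pi_i(Y_f)$ on $P_i^+/W_i$.
\end{itemize}
The first two cases cover the types outside $\mathcal{T}_i$, where $\pi_i(Y_f)=0$.

One point remains: $\pi_i$ is not surjective, so $(Y)P_i$ may be smaller than $\mathfrak{m}_i$. The generators of $P_i$ that are not of the form $\pi_i(Y_f)$ are the $[\sigma(f),\mathbf{e}_{N_j}]$ with $j\le i$ and $f\in\mathcal{B}(M_j)\cap\mathcal{B}(N_j)$. They annihilate $P_i^+/W_i$: for $[w,b]\in P_i^+$, the chain condition $\delta_j\ge\delta_i$ gives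
\[
\sigma(f)+w\le\sigma(M_j)+\xi(b)=\xi(b+\mathbf{e}_{N_j})-\delta_j\le\xi(b+\mathbf{e}_{N_j})-\delta_i .
\]
So $(Y)$ and $\mathfrak{m}_i$ generate the same ideal of $P_i/\operatorname{Ann}(P_i^+/W_i)$, and (L1) with \eqref{eq:quot} gives $H^p_{(Y)}(A^{(i)})=H^p_{\mathfrak{m}_i}(P_i^+/W_i)=0$ for $p<n+k$. This proves \eqref{eq:goal} and completes the proof of Theorem~\ref{thm:chain}(a).

\section{Normality}\label{sec:normal}

No chain condition is assumed in this section. By (F2), $\mathcal{R}$ is normal if and only if every Laurent monomial $\mu=mt^a$ with $\mu^p\in Q$ for some $p\ge1$ lies in $Q$. For such $\mu$ the exponents of $m$, the $a_j$ and $a_0$ are nonnegative. Dividing an element of $\operatorname{Feas}(\mu^p)$ by $p$ gives a real solution of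
\begin{equation}\label{eq:real}
0\le\kappa_j\le a_j\quad(1\le j\le r),\qquad\sum_{j=1}^r\kappa_j\delta_j\ge\eta,\qquad\text{where }\eta=\sigma(m)-\rho(a,0)\in\mathbb{Z}^{n-1},
\end{equation}
and by Lemma~\ref{lem:feas}, $\mu\in Q$ if and only if \eqref{eq:real} has an integral solution. The obstruction is the midpoint seen in Figure~\ref{fig:points}.

\begin{lemma}\label{lem:notnormal}
For any $n$ and any list of ideals, if some $\delta_j$ has an entry $\ge2$ and an entry $\le-2$, then $\mathcal{R}$ is not normal.
\end{lemma}

\begin{proof}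
The vector $\lfloor\frac12(\sigma(M_j)+\sigma(N_j))\rfloor$, rounded down in each coordinate, is nonincreasing with values in $[0,d_j]$, so it equals $\sigma(m)$ for a monomial $m$ of degree $d_j$. If $(\delta_j)_c\ge2$, then $\sigma_c(m)=\lfloor\sigma_c(M_j)+\frac12(\delta_j)_c\rfloor>\sigma_c(M_j)$. If $(\delta_j)_c\le-2$, then $\sigma_c(m)=\lfloor\sigma_c(N_j)-\frac12(\delta_j)_c\rfloor>\sigma_c(N_j)$. So $m\notin I_j$ and $mt_j\notin\mathcal{R}$. But $\sigma(m^2)\le\sigma(M_j)+\sigma(N_j)$, so $m^2\in I_j^2$ by Lemma~\ref{lem:filled} and $(mt_j)^2\in\mathcal{R}$.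
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:chain}(b)]
If $r=0$, there are no unknowns in \eqref{eq:real}, the condition is $\eta\le0$, and $\mu\in Q$. Let $r=1$ and $\delta=\delta_1$. Since $\sigma(M_1),\sigma(N_1)$ are incomparable, $\max\delta^+\ge1$ and $\max\delta^-\ge1$. If both are at least $2$, Lemma~\ref{lem:notnormal} applies. Otherwise, suppose that \eqref{eq:real} has a real solution. The solutions form a closed interval, with lower bounds $0$ and $\eta_c/\delta_c$ for $\delta_c>0$, and upper bounds $a_1$ and $\eta_c/\delta_c$ for $\delta_c<0$. If $\max\delta^+=1$, all lower bounds are integers, and the left endpoint is an integral solution. If $\max\delta^-=1$, all upper bounds are integers, and the right endpoint is one.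
\end{proof}

\begin{proof}[Proof of the normality statement of Theorem~\ref{thm:three}]
If $\min(\alpha_j,\beta_j)\ge2$ for some $j$, Lemma~\ref{lem:notnormal} applies. Let $\min(\alpha_j,\beta_j)=1$ for all $j$, and let $\kappa$ be a real solution of \eqref{eq:real}, which reads
\[
0\le\kappa_j\le a_j,\qquad\sum_j\alpha_j\kappa_j\le-\eta_2,\qquad\sum_j\beta_j\kappa_j\ge\eta_3 .
\]
This is a knapsack problem with integral capacity $-\eta_2\ge0$, and we fill it greedily. Number the proper ideals so that $c_j=\beta_j/\alpha_j$ is nonincreasing. Put $y_j=\alpha_j\kappa_j$, and define $y^*$ by $y_1^*+\dots+y_i^*=\min(-\eta_2,\ \alpha_1a_1+\dots+\alpha_ia_i)$ for all $i$. Then the $y_j^*$ are integers with $0\le y_j^*\le\alpha_ja_j$, at most one of them is strictly between these bounds, and the partial sums of $y^*$ dominate those of $y$. As $c_1\ge\dots\ge c_r>0$, formula \eqref{eq:abel} gives $\sum_jc_jy_j^*\ge\sum_jc_jy_j\ge\eta_3$. So $\kappa_j^*=y_j^*/\alpha_j$ is a solution with at most one nonintegral entry $\kappa^*_i$. For that entry $\alpha_i\ge2$, hence $\beta_i=1$.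 Then $\kappa_i^*\ge\eta_3-\sum_{j\ne i}\beta_j\kappa_j^*$, and the right-hand side is an integer, so the inequality persists after rounding $\kappa_i^*$ down. The other constraints also persist, and we have an integral solution.
\end{proof}

\section{Three variables}\label{sec:three}

Let $S=\mathbb{K}[x,y,z]$, with the labelling of Theorem~\ref{thm:three}; it is possible because $\sigma(M_j),\sigma(N_j)\in\mathbb{Z}^2$ are incomparable. Since $\delta_i-\delta_j=(\alpha_j-\alpha_i,\beta_i-\beta_j)$, condition (v) says that the $\delta_j$ are pairwise comparable, so that they can be sorted into a chain. Conversely, a vector with signs $(-,+)$ is never comparable with one with signs $(+,-)$, and reversing all labels reverses a chain; so (v) is exactly the chain condition. Theorem~\ref{thm:chain}(a) gives (v)$\Rightarrow$(iii) and (v)$\Rightarrow$(iv), and (F1) gives (iii)$\Rightarrow$(i)$\Rightarrow$(ii). It remains to show that (ii) and (iv) fail if two proper ideals violate (v). Types, $\rho$ and Lemma~\ref{lem:feas} do not depend on the chain condition and remain available.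

\subsection{Relations of degree at least three}
In Theorem~\ref{thm:counter} the cubic relation trades two steps $\delta_1$ for one step $\delta_2$. In general we look for the smallest trade of this kind.

\begin{proposition}\label{prop:notquad}
If (v) fails, then $J$ is not generated by quadrics.
\end{proposition}

\begin{proof}
Number two ideals that violate (v) as $I_1,I_2$ so that $\beta_1/\alpha_1\ge\beta_2/\alpha_2$. Call a pair $(b_1,b_2)$ of positive integers \emph{admissible} if $b_1\delta_1\ge b_2\delta_2$, that is, $b_1\alpha_1\le b_2\alpha_2$ and $b_1\beta_1\ge b_2\beta_2$. The pair $(\alpha_2,\alpha_1)$ is admissible by the numbering. The pair $(1,1)$ is not, since $\delta_1,\delta_2$ are incomparable; so $b_1+b_2\ge3$ for admissible pairs. Choose an admissible $(a_1,a_2)$ with $a_2$ minimal, and let $\mu=mt_1^{a_1}t_2^{a_2}$ with $m=M_1^{a_1}N_2^{a_2}$. Here $a_0=0$, so factorizations of $\mu$ use only $G_1t_1$ and $G_2t_2$. Since $\sigma(m)=\rho(a,0)+a_2\delta_2$, a vector $(\kappa_1,\kappa_2)$ in the box $[0,a_1]\times[0,a_2]$ is feasible if and only if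
\[
\kappa_1\delta_1\ge(a_2-\kappa_2)\,\delta_2 .
\]
If $\kappa_2<a_2$, the second coordinate gives $\kappa_1\ge1$, so $(\kappa_1,a_2-\kappa_2)$ is admissible, and minimality forces $\kappa_2=0$ and $\kappa_1+a_2\ge3$. If $\kappa_2=a_2$, the first coordinate gives $\kappa_1=0$. So the vector of $N$-types of a monomial in the fiber is either $(0,a_2)$, or $(\kappa_1,0)$ with $(\kappa_1,a_2)$ admissible. The first kind occurs for $Y_{M_1t_1}^{a_1}Y_{N_2t_2}^{a_2}$. The second kind occurs too: $(a_1,0)$ is feasible, so Lemma~\ref{lem:feas} gives a factorization without factors of type $N_2$.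

Consider a move from $vp$ of the first kind to $vp'$ of the second kind. A factor of $v$ from $G_2t_2$ would have type $N_2$ in $vp$ and type $M_2$ in $vp'$, so there is none, and $p'$ contains all $a_2$ factors from $G_2t_2$. No factor of $v$ has type $N_1$, so $p'$ contains all $\kappa_1$ factors of type $N_1$. Hence the move has degree at least $\kappa_1+a_2\ge3$. If $J$ were generated by quadrics, Lemma~\ref{lem:moves} would connect the two kinds by moves of degree at most $2$, and one of these moves would pass from the first kind to the second.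
\end{proof}

\begin{remark}\label{rem:degrees}
Let $I_1=\operatorname{Borel}(y^2,xz)$ and $I_2=\operatorname{Borel}(y^{2d},x^dz^d)$ with $d\ge2$, so $\delta_2=d\,\delta_1=(-d,d)$. Admissible means $b_1=db_2$. So $(a_1,a_2)=(d,1)$, and monomials of the second kind have $\kappa_1=d$. A move between the two kinds has degree at least $d+1$. By the proof of Lemma~\ref{lem:moves}, the difference of two monomials of different kinds, which has degree $d+1$, is not in the ideal generated by the elements of $J$ of degree at most $d$. Thus $J$ has a minimal generator of degree $d+1$.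
\end{remark}

\subsection{Failure of the Cohen--Macaulay property}
We again use Lemma~\ref{lem:obstruction}, for a localization $L=\mathcal{R}[q^{-1}]$ at a generator $q$. In Section~\ref{sec:counter} we could list the generators of $L$ and bound the primes directly. Now the list contains arbitrary further ideals, so we describe the relevant primes by linear forms. For a linear form $\ell$ on $\mathbb{R}^{3+k}$ and a Laurent monomial $\mu$, let $\ell(\mu)$ be the value at the exponent vector.

\begin{lemma}\label{lem:face}
Let $q$ be a generator of $\mathcal{R}$, $L=\mathcal{R}[q^{-1}]$, and $\mathfrak{p}$ a prime of height one in $L$ that contains $x$ and a generator $E\in G_it_i$ for some $i\ge1$. There is a linear form $\ell$ with the following properties, where $A=\ell(x)-\ell(y)$ and $B=\ell(y)-\ell(z)$.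
\begin{enumerate}
\item[(a)] $\ell\ge0$ on the monomials of $L$, a monomial of $L$ lies in $\mathfrak{p}$ if and only if $\ell>0$ on it, and $\ell(q)=0$.
\item[(b)] At least $k+2$ generators of $\mathcal{R}$ satisfy $\ell=0$, and those that do span the hyperplane $\ker\ell$.
\item[(c)] $\min(\ell(x),\ell(y),\ell(z))=0$.
\item[(d)] For $j\ge1$ and $f\in G_j$: $\ell(ft_j)=0$ if and only if $f$ maximizes $A\sigma_2+B\sigma_3$ on $G_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
The monomials of $L$ form the monoid $Q_L$ generated by the generators of $\mathcal{R}$ and $q^{-1}$. Let $F$ be the set of monomials of $L$ outside $\mathfrak{p}$; a product of monomials of $L$ lies in $F$ if and only if all factors do. The ideal $\mathfrak{p}^*$ spanned by the monomials in $\mathfrak{p}$ is prime \cite[\S1.5]{BH}; indeed $L/\mathfrak{p}^*\cong\mathbb{K}[F]$. It contains $x$, so $\mathfrak{p}^*=\mathfrak{p}$ because $\operatorname{ht}\mathfrak{p}=1$. The monoid $F$ is generated by the generators of $Q_L$ that it contains, among them $q$ and $q^{-1}$, and by (F2) and (F3) it has rank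 $\dim L-1=k+2$. Let $h_1,\dots,h_s$ be the generators of $Q_L$ outside $F$. By the theorem of the alternative, applied in $\mathbb{Q}^{3+k}/\operatorname{span}F$, either there is a linear form $\ell$ vanishing on $F$ and positive on all $h_j$, or some product $\prod_jh_j^{e_j}$ with integers $e_j\ge0$, not all zero, equals $\phi/\phi'$ with $\phi,\phi'\in F$. In the second case $\phi'\prod_jh_j^{e_j}\in F$ would force some $h_j\in F$. So $\ell$ exists, and (a) and (b) follow. By (b), every nonzero linear form that vanishes on $F$ is a nonzero multiple of $\ell$.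

(c) Otherwise $F$ is generated by elements $ft_j$ and $q^{-1}$, where $q$ is not a variable because $\ell(q)=0$. Then the form $a_0$ of \eqref{eq:a0} vanishes on $F$, so $\ell$ is a multiple of $a_0$ and $\ell(E)=0$, contradicting $E\in\mathfrak{p}$.

(d) Since $f=x^{d_j-\sigma_2}y^{\sigma_2-\sigma_3}z^{\sigma_3}$, we have $\ell(ft_j)=\ell(t_j)+d_j\ell(x)-(A\sigma_2(f)+B\sigma_3(f))$. As $\ell\ge0$ on $G_jt_j$, it suffices to show that $\ell$ vanishes somewhere on $G_jt_j$. Otherwise the $t_j$-degree vanishes on $F$, so $\ell$ is a multiple of it and $\ell(x)=0$, contradicting $x\in\mathfrak{p}$.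
\end{proof}

Two observations make (d) easy to use. For proper $I_j$, the value of $A\sigma_2+B\sigma_3$ at $M_j$ minus its value at $N_j$ is $A\alpha_j-B\beta_j$. If $A,B\ge0$, the maximum on $G_j$ is attained at $M_j$ or at $N_j$, by Lemma~\ref{lem:gens}.

\begin{proposition}\label{prop:notcm}
If (v) fails, then $\mathcal{R}$ is not Cohen--Macaulay.
\end{proposition}

\begin{proof}
Number two ideals that violate (v) so that $\alpha_1<\alpha_2$ and $\beta_1<\beta_2$. Put $u=x/y$ and $s=z/y$; then $N_j/M_j=u^{\alpha_j}s^{\beta_j}$ for $j=1,2$. In particular $y$ divides $M_2$ and $z$ divides $N_2$. We take $X=(N_1/M_1)^{\pm1}$ and invert one of the Borel generators of $I_2$. The step $\delta_2$ is too long to produce $X$, which gives $X\notin L$; the choice of the generator, which depends on the slopes $\beta_j/\alpha_j$, makes the height of $\mathfrak{c}=\{g\in L:gX\in L\}$ at least two. By Lemma~\ref{lem:obstruction} and (F4) it suffices to show in each case that $X\notin L$ and that no prime of height one contains $\mathfrak{c}$.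

\emph{Case I: $\beta_2/\alpha_2\ge\beta_1/\alpha_1$.} Take $q=M_2t_2$ and $X=N_1/M_1=u^{\alpha_1}s^{\beta_1}$. (Section~\ref{sec:counter} is an instance.)

If $X\in L$, then $Xq^p=XM_2^pt_2^p\in Q$ for some $p\ge1$, with $a_0=0$. By Lemma~\ref{lem:feas} there is an integer $\kappa\ge0$ with $p\sigma(M_2)+\delta_1\le p\sigma(M_2)+\kappa\delta_2$, that is, $\kappa\alpha_2\le\alpha_1$ and $\beta_1\le\kappa\beta_2$. The first inequality forces $\kappa=0$, and then $\beta_1\le0$, which is absurd. So $X\notin L$.

We have $X\cdot M_1t_1=N_1t_1\in L$. Since $y$ divides $M_2$, the monomial $M_2u$ lies in $\mathcal{B}(M_2)$, so $u\in L$. Hence $y^{\beta_1}X=u^{\alpha_1}z^{\beta_1}$ and $x^{\beta_1}X=u^{\alpha_1+\beta_1}z^{\beta_1}$ lie in $L$. So $M_1t_1,\,x^{\beta_1},\,y^{\beta_1}\in\mathfrak{c}$.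

Suppose $\mathfrak{p}\supseteq\mathfrak{c}$ has height one, and take $\ell$ from Lemma~\ref{lem:face} with $E=M_1t_1$. Then $\ell(x),\ell(y),\ell(M_1t_1)>0$. By (c), $\ell(z)=0$, so $B=\ell(y)>0$. Since $\ell(q)=0$, the monomial $M_2$ is a maximizer on $G_2$, so $A\alpha_2\ge B\beta_2>0$. Thus $A>0$ and $A/B\ge\beta_2/\alpha_2\ge\beta_1/\alpha_1$, that is, $A\alpha_1\ge B\beta_1$. So $M_1$ is a maximizer on $G_1$, and (d) gives $\ell(M_1t_1)=0$, a contradiction.

\emph{Case II: $\beta_2/\alpha_2<\beta_1/\alpha_1$.} Take $q=N_2t_2$ and $X=M_1/N_1=(y/x)^{\alpha_1}(y/z)^{\beta_1}$.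

If $X\in L$, then $XN_2^pt_2^p\in Q$ for some $p\ge1$, and Lemma~\ref{lem:feas} gives $0\le\kappa\le p$ with $p\sigma(N_2)-\delta_1\le p\sigma(N_2)-(p-\kappa)\delta_2$, that is, $\alpha_1\le(p-\kappa)\alpha_2$ and $(p-\kappa)\beta_2\le\beta_1$. The first inequality forces $\kappa<p$ and the second $\kappa=p$. So $X\notin L$.

We have $X\cdot N_1t_1=M_1t_1\in L$. Since $z$ divides $N_2$, the monomial $N_2y/z$ lies in $\mathcal{B}(N_2)$, so $y/z\in L$ and $x^{\alpha_1}X=y^{\alpha_1}(y/z)^{\beta_1}\in L$. So $N_1t_1,\,x^{\alpha_1}\in\mathfrak{c}$.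

Suppose $\mathfrak{p}\supseteq\mathfrak{c}$ has height one, and take $\ell$ from Lemma~\ref{lem:face} with $E=N_1t_1$. Then $\ell(x),\ell(N_1t_1)>0$. By (a), $B=\ell(y/z)\ge0$, so $\ell(y)\ge\ell(z)$, and (c) gives $\ell(z)=0$. Hence $B=\ell(y)$ and $A+B=\ell(x)>0$. Since $\ell(q)=0$, the monomial $N_2$ is a maximizer on $G_2$, so $A\alpha_2\le B\beta_2$. If $B=0$, then $A>0$ contradicts this inequality; so $B>0$.
\begin{itemize}
\item Let $A\ge0$. Then $A/B\le\beta_2/\alpha_2<\beta_1/\alpha_1$, so $A\alpha_1<B\beta_1$ and $N_1$ is a maximizer on $G_1$. By (d), $\ell(N_1t_1)=0$, a contradiction.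
\item Let $A<0$. For $j\ge1$ let $v_j$ be the maximum of $\sigma_3$ on $G_j$. Since $\sigma_2\ge\sigma_3$, we have $A\sigma_2+B\sigma_3\le(A+B)\sigma_3\le(A+B)v_j$ on $G_j$, with equality only if $\sigma=(v_j,v_j)$. So at most one $f\in G_j$ attains this bound, and one does: if $g\in G_j$ has $\sigma_3(g)=v_j$, then $(v_j,v_j)\le\sigma(g)$, and the monomial of degree $d_j$ with $\sigma=(v_j,v_j)$ lies in $G_j$ by Lemma~\ref{lem:gens}. By (d), exactly one generator in each $G_jt_j$ has $\ell=0$. As $\ell(x),\ell(y)>0$, only $k+1$ generators of $\mathcal{R}$ satisfy $\ell=0$, contradicting (b).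
\end{itemize}
In both cases $L$ is not Cohen--Macaulay.
\end{proof}

Propositions~\ref{prop:notquad} and~\ref{prop:notcm} give (ii)$\Rightarrow$(v) and (iv)$\Rightarrow$(v). With Section~\ref{sec:normal}, this completes the proof of Theorem~\ref{thm:three}.

\begin{remark}
If two ideals violate (v), say $\alpha_1<\alpha_2$ and $\beta_1<\beta_2$, then $\min(\alpha_2,\beta_2)\ge2$. So in three variables a normal $\mathcal{R}$ satisfies (i)--(v). The converse fails for $\mathcal{R}_{I_2}$ of Theorem~\ref{thm:counter}, which is Koszul and Cohen--Macaulay but not normal.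
\end{remark}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{DFMSS}
Michael DiPasquale, Christopher A. Francisco, Jeffrey Mermin, Jay Schweig, and Gabriel Sosa, \emph{The Rees algebra of a two-Borel ideal is Koszul}, arXiv:1706.07462 (2017).

\bibitem{HHO}
Herzog, Hibi, and Ohsugi, \emph{Binomial Ideals}.

\end{thebibliography}
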